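# Total reflexivity is not transitive on semidualizing modules

## 1. The case where $A$ is the vector space dual of the ring

All rings are commutative. Let $(R,\mathfrak m,k)$ be a local noetherian ring. The two notions in this talk are the following.

**Definition 1.** A finitely generated $R$-module $C$ is *semidualizing* if the homothety map $\chi^R_C\colon R\to\operatorname{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$.

**Definition 2.** Let $C$ be semidualizing. A finitely generated $R$-module $M$ is *totally $C$-reflexive* if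

* the biduality map $\beta^C_M\colon M\to\operatorname{Hom}_R(\operatorname{Hom}_R(M,C),C)$, $m\mapsto(\phi\mapsto\phi(m))$, is an isomorphism,
* $\operatorname{Ext}^i_R(M,C)=0$ for all $i\ge1$,
* $\operatorname{Ext}^i_R(\operatorname{Hom}_R(M,C),C)=0$ for all $i\ge1$.

For any noetherian ring $S$, local or not, we say that $M$ is *totally reflexive over $S$* if the three conditions hold with $S$ in the roles of both $R$ and $C$. Finite free modules are totally reflexive over $S$.

The question, taken from Sean Sather-Wagstaff, "Bass Numbers and Semidualizing Complexes", arXiv:0812.0643 (2008), is whether this relation is transitive on semidualizing modules: *if $A,B,C$ are semidualizing, $B$ is totally $A$-reflexive and $C$ is totally $B$-reflexive, must $C$ be totally $A$-reflexive?*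

There is a case where the answer is yes for a strong reason.

**Proposition 3.** Let $R$ be a finite-dimensional local $k$-algebra with residue field $k$, and let $D_R=\operatorname{Hom}_k(R,k)$ with $(rh)(s)=h(rs)$. Then $D_R$ is semidualizing, and every finitely generated $R$-module is totally $D_R$-reflexive. So the answer is yes if $A=D_R$.

*Proof.* For a finitely generated $R$-module $X$ consider
$$\theta_X\colon\operatorname{Hom}_R(X,D_R)\to\operatorname{Hom}_k(X,k),\qquad f\mapsto\bigl(m\mapsto f(m)(1)\bigr).$$
It is bijective, with inverse $g\mapsto(m\mapsto(r\mapsto g(rm)))$, and it is natural in $X$. Since $\operatorname{Hom}_k(-,k)$ is exact, $\operatorname{Hom}_R(-,D_R)$ is exact on finitely generated modules, so $\operatorname{Ext}^i_R(X,D_R)=0$ for all $i\ge1$ and all such $X$. Both Ext conditions of Definition 2 follow. Under $\theta$ the biduality map $\beta^{D_R}_X$ becomes $m\mapsto(g\mapsto g(m))$, the map from the finite-dimensional space $X$ to its double dual, which is bijective. Finally, $\theta_{D_R}\circ\chi^R_{D_R}$ sends $r$ to $(h\mapsto (rh)(1)=h(r))$, which is the map from $R$ to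 its double dual. So $\chi^R_{D_R}$ is bijective. $\square$

*Example.* Let $R=k[s,t]/(s,t)^2$. Then $D_R$ has the dual basis $1^*,s^*,t^*$, with $s\cdot s^*=t\cdot t^*=1^*$ and all other products of $s,t$ with basis elements equal to $0$. It needs two generators, so it is not isomorphic to $R$.

What changes for general $A$? The proof used three formal facts (an adjunction, a resolution, and the biduality of a finite free module) and one special fact: over the field $k$ *every* module is reflexive and has no higher Ext. If $k$ is replaced by a larger ring $S$ over which $R$ is finite free, the formal facts survive and the special one does not. For example, over $S=k[s,t]/(s,t)^2$ the module $k$ is not totally reflexive: $\operatorname{Hom}_S(k,S)$ is the socle $(s,t)\cong k^2$, so $\operatorname{Hom}_S(\operatorname{Hom}_S(k,S),S)\cong k^4$ and biduality cannot be bijective. The answer to the question will turn out to be no, and the counterexample comes from this loss.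

## 2. Coincidences, the formal adjunction, and tensor products over a field

**Two of the three modules agree.** If $A=B$ or $B=C$, there is nothing to prove. If $A=C$, the answer is yes because a semidualizing module $C$ is totally $C$-reflexive. Indeed $\operatorname{Hom}_R(C,C)\cong R$ by $\chi^R_C$, so $\operatorname{Ext}^i_R(\operatorname{Hom}_R(C,C),C)=\operatorname{Ext}^i_R(R,C)=0$ for $i\ge1$. Identify $\operatorname{Hom}_R(\operatorname{Hom}_R(C,C),C)$ with $\operatorname{Hom}_R(R,C)=C$ by $\chi^R_C$; then biduality becomes $c\mapsto(r\mapsto rc)\mapsto c$, the identity. Also $R$ is totally $A$-reflexive for every semidualizing $A$, since $\beta^A_R$ is $\chi^R_A$; so the answer is yes if $C=R$.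

**A proof by adjunction, and where it stops.** Put $P=\operatorname{Hom}_R(B,A)$ and $Q=\operatorname{Hom}_R(C,B)$. Then $\operatorname{Hom}_R(P,A)\cong B$ and $\operatorname{Hom}_R(Q,B)\cong C$ by biduality, so
$$\operatorname{Hom}_R(P\otimes_RQ,A)\cong\operatorname{Hom}_R(Q,\operatorname{Hom}_R(P,A))\cong\operatorname{Hom}_R(Q,B)\cong C. \tag{1}$$
Thus $C$ is always the $A$-dual of something. But an $A$-dual need not be totally $A$-reflexive: over $R=A=k[s,t]/(s,t)^2$ the module $k^2=\operatorname{Hom}_R(k,R)$ is not, because its double dual is $k^8$. To conclude from (1) one would want $P\otimes_RQ$ to be totally $A$-reflexive, and the hypotheses say nothing about this module, nor about $\operatorname{Tor}^R_i(P,Q)$. Section 9 shows that this is exactly what is missing.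

**A search by tensor products, and where it stops.** To find a counterexample we need rings with several semidualizing modules. Proposition 3 gives the modules $R$ and $D_R$, so it is natural to take $R=\Gamma_1\otimes_k\Gamma_2$, with $\Gamma_i$ finite-dimensional local $k$-algebras with residue field $k$, and the modules $X_1\otimes_kX_2$ with $X_i\in\{\Gamma_i,D_{\Gamma_i}\}$. No counterexample arises, for the following reason. If $F_i\to M_i$ is a resolution by finite free $\Gamma_i$-modules, then $F_1\otimes_kF_2$ is one of $M_1\otimes_kM_2$ over $R$, and the Künneth formula gives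
$$\operatorname{Ext}^n_R(M_1\otimes_k M_2,L_1\otimes_k L_2)\cong\bigoplus_{i+j=n}\operatorname{Ext}^i_{\Gamma_1}(M_1,L_1)\otimes_k\operatorname{Ext}^j_{\Gamma_2}(M_2,L_2).$$
Homothety and biduality maps are tensor products of those of the factors. So tensor products of semidualizing modules are semidualizing, and if each $M_i$ is totally $A_i$-reflexive, then $M_1\otimes_k M_2$ is totally $A_1\otimes_k A_2$-reflexive. Conversely, let $M_1\otimes_k M_2$ be nonzero and totally $A_1\otimes_kA_2$-reflexive. If $\beta_1\otimes\beta_2$ is bijective, then $\beta_1$ is injective (a nonzero $z$ in its kernel would give $z\otimes y\neq0$ in the kernel of $\beta_1\otimes\beta_2$ for any $y\ne0$ in $M_2$), likewise $\beta_2$, and comparing dimensions both are bijective. In particular the duals and double duals of $M_1,M_2$ are nonzero. As $\operatorname{Ext}^n_{\Gamma_1}(M_1,A_1)\otimes_k\operatorname{Hom}_{\Gamma_2}(M_2,A_2)$ is a direct summand of a zero module for $n\ge1$, we get $\operatorname{Ext}^n_{\Gamma_1}(M_1,A_1)=0$. The other Ext conditions follow the same way. So total reflexivity is decided factor by factor.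 In each factor, $A_i,B_i,C_i$ lie in a set of two modules, so two of them agree, and there the answer is yes.

The factors do not see each other because they are glued over the field $k$, over which everything is free. We will glue over $T=k[x]/(x^2)$ instead.

## 3. Total reflexivity along a finite free map

This section is the proof of Proposition 3 with $k$ replaced by a ring $S$. It turns reflexivity with respect to certain semidualizing modules into a statement about smaller rings.

**Lemma 4.** Let $S\to R$ be a homomorphism of noetherian rings with $R$ finite free over $S$, and let $\omega=\operatorname{Hom}_S(R,S)$.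

1. For every finitely generated $R$-module $X$ and all $i\ge0$ we have $\operatorname{Ext}^i_R(X,\omega)\cong\operatorname{Ext}^i_S(X,S)$, and for $i=0$ this is an $R$-isomorphism $\theta_X$.
2. $X$ satisfies the three conditions of Definition 2 with respect to $\omega$ over $R$ if and only if $X$ is totally reflexive over $S$.
3. $\omega$ satisfies the two conditions of Definition 1 over $R$.

*Proof.* (1) Put $\theta_X(f)=(m\mapsto f(m)(1))$. As before, $g\mapsto(m\mapsto(r\mapsto g(rm)))$ is inverse to it, $\theta_X$ is natural in $X$, and it is $R$-linear for the action $(rg)(m)=g(rm)$ on $\operatorname{Hom}_S(X,S)$, because $\theta_X(rf)(m)=f(rm)(1)$. Let $F\to X$ be a resolution by finite free $R$-modules. Since $R$ is finite free over $S$, it is also a resolution by finite free $S$-modules. Now $\theta$ is an isomorphism of complexes $\operatorname{Hom}_R(F,\omega)\cong\operatorname{Hom}_S(F,S)$, and taking cohomology gives the claim.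

(2) Write $X^\vee=\operatorname{Hom}_R(X,\omega)$. By (1), $\operatorname{Ext}^i_R(X,\omega)\cong\operatorname{Ext}^i_S(X,S)$ and
$$\operatorname{Ext}^i_R(X^\vee,\omega)\cong\operatorname{Ext}^i_S(X^\vee,S)\cong\operatorname{Ext}^i_S(\operatorname{Hom}_S(X,S),S),$$
so the Ext conditions correspond. For biduality, consider the composite
$$X\xrightarrow{\ \beta^\omega_X\ }\operatorname{Hom}_R(X^\vee,\omega)\xrightarrow{\ \theta_{X^\vee}\ }\operatorname{Hom}_S(X^\vee,S)\longrightarrow\operatorname{Hom}_S(\operatorname{Hom}_S(X,S),S),$$
where the last map is precomposition with $\theta_X^{-1}$. The element $m$ goes to $(f\mapsto f(m))$, then to $(f\mapsto f(m)(1)=\theta_X(f)(m))$, then to $(g\mapsto g(m))$. So the composite is $\beta^S_X$. The last two maps are bijective; hence $\beta^\omega_X$ is bijective if and only if $\beta^S_X$ is.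

(3) The map $\theta_\omega\circ\chi^R_\omega$ sends $r$ to $(h\mapsto(rh)(1)=h(r))$. This is the biduality map of the finite free $S$-module $R$, which is bijective, so $\chi^R_\omega$ is bijective. By (1), $\operatorname{Ext}^i_R(\omega,\omega)\cong\operatorname{Ext}^i_S(\omega,S)=0$ for $i\ge1$, because $\omega$ is finite free over $S$. $\square$

**What a tower must do.** Suppose $\Lambda\to E\to R$ are finite free maps of finite-dimensional local $k$-algebras. Put $A=\operatorname{Hom}_\Lambda(R,\Lambda)$ and $B=\operatorname{Hom}_E(R,E)$. Then $B$ is free over $E$, hence free over $\Lambda$, so $B$ is totally $A$-reflexive at no cost. We now need a semidualizing $C$ which is *totally reflexive over $E$ but not over $\Lambda$*. The next lemma supplies modules that are totally reflexive over $E$.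

**Lemma 5.** Let $T=k[x]/(x^2)$ and let $N$ be a finitely generated $T$-module.

1. $N\cong T^m\oplus k^h$ with $h=\dim_k(\ker x/\operatorname{im}x)$, where $x$ acts on $N$. In particular $N$ is free if and only if $\ker x=\operatorname{im}x$.
2. The dual $N^*=\operatorname{Hom}_k(N,k)$, with $(x\phi)(v)=\phi(xv)$, has the same $h$.
3. $N$ is totally reflexive over $T$.
4. If $T\to E$ is a flat map to a noetherian ring, then $N\otimes_TE\cong E^m\oplus(E/xE)^h$ is totally reflexive over $E$.

*Proof.* (1) Choose a subspace $U$ with $N=U\oplus\ker x$. Then $x$ is injective on $U$ and $xU=\operatorname{im}x\subseteq\ker x$. Choose $Z$ with $\ker x=xU\oplus Z$. Then $N=(U\oplus xU)\oplus Z$ as $T$-modules, the first summand is free on a basis of $U$, and $Z\cong k^{h}$.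

(2) A functional $\phi$ satisfies $x\phi=0$ if and only if it vanishes on $\operatorname{im}x$. The functionals of the form $\phi\circ x$ are those that vanish on $\ker x$. So $\dim(\ker/\operatorname{im})$ on $N^*$ is $(\dim N-\dim\operatorname{im}x)-(\dim N-\dim\ker x)=h$.

(3) By (1) it suffices to treat $k$. The resolution $\cdots\xrightarrow{x}T\xrightarrow{x}T\to k\to 0$ gives $\operatorname{Hom}_T(k,T)=xT\cong k$ and $\operatorname{Ext}^i_T(k,T)=0$ for $i\ge1$, since $\ker x=\operatorname{im}x$ on $T$. The third condition follows, as the dual of $k$ is $k$. The biduality map $k\to\operatorname{Hom}_T(\operatorname{Hom}_T(k,T),T)\cong k$ is nonzero, since the map $k\to T$, $1\mapsto x$, does not vanish at $1$. So it is bijective.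

(4) The isomorphism is (1) tensored with $E$, as $k\otimes_TE=E/xE$. For a flat map of noetherian rings, Hom and Ext of finitely generated modules commute with base change, and $\beta^T_N\otimes_TE$ is identified with $\beta^E_{N\otimes_TE}$ (both send $v\otimes1$ to evaluation at $v\otimes 1$). So (3) passes from $T$ to $E$. $\square$

So let $E$ be free over both $\Lambda$ and $T$. The test module is $E/xE$: is it totally reflexive over $\Lambda$? With $E=\Lambda\otimes_kT$ it is, since then $E/xE=\Lambda$. So we enlarge $\Lambda\otimes_kT$ by a module $G$ on which $x$ acts by a matrix. Recall that for a ring $S$ and an $S$-module $G$, the *trivial extension* $S\ltimes G$ is $S\oplus G$ with $(s,g)(s',g')=(ss',sg'+s'g)$; for instance $k\ltimes k\cong T$. Let $\delta\in M_n(\Lambda)$ with $\delta^2=0$, let $G=\Lambda^n$ with $x$ acting as $\delta$, and $E=(\Lambda\otimes_kT)\ltimes G$. By Lemma 5(1), $E$ is free over $T$ exactly when $\ker\delta=\operatorname{im}\delta$ on $\Lambda^n$. In that case $E/xE\cong\Lambda\oplus\Lambda^n/\delta\Lambda^n$ over $\Lambda$, and $\Lambda^n/\delta\Lambda^n$ has the periodic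 free resolution
$$\cdots\xrightarrow{\ \delta\ }\Lambda^n\xrightarrow{\ \delta\ }\Lambda^n\to0. \tag{2}$$
Its $\Lambda$-dual is $\Lambda^n\xrightarrow{\delta^T}\Lambda^n\xrightarrow{\delta^T}\cdots$, because a row vector $\phi$ goes to $\phi\delta$, that is, $\phi^T$ goes to $\delta^T\phi^T$. Hence
$$\operatorname{Ext}^i_\Lambda(\Lambda^n/\delta\Lambda^n,\Lambda)\cong\ker\delta^T/\operatorname{im}\delta^T\qquad(i\ge1). \tag{3}$$
So we need a square matrix that is exact while its transpose is not.

## 4. A matrix that is exact while its transpose is not

Some choices are excluded at once. If $n=1$, or if $\delta$ is symmetric, then $\delta^T=\delta$. If $\Lambda$ is self-injective, then $\operatorname{Hom}_\Lambda(-,\Lambda)$ is exact, and applied to the exact complex $\cdots\xrightarrow{\delta}\Lambda^n\xrightarrow{\delta}\Lambda^n\xrightarrow{\delta}\cdots$ it shows that $\delta^T$ is exact too. The example is a $2\times2$ matrix over a ring $\Lambda$ with $\mathfrak m_\Lambda^3=0$.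

Let $V$ be a $k$-space with basis $a,b,c,d,u$ and $W$ a $k$-space with basis $p,q,r,s$. Put $\Lambda=k\oplus V\oplus W$, with $W\cdot(V\oplus W)=0$ and with the commutative product $V\times V\to W$ given by
$$ab=p,\quad ac=q,\quad ad=r,\quad au=s,\quad bd=-p,\quad bu=q,\quad c^2=s,\quad cd=-q,$$
$$a^2=b^2=d^2=u^2=0,\qquad bc=cu=du=0.$$
Every product of three elements of $V\oplus W$ is $0$, so the product is associative. Thus $\Lambda$ is a local $k$-algebra with maximal ideal $V\oplus W$, residue field $k$ and $\dim_k\Lambda=10$. It is graded, with $k,V,W$ in degrees $0,1,2$. Let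
$$\delta=\begin{pmatrix}a&b\\c&d\end{pmatrix}.$$

**Claim 6.** $\delta^2=0$ and $\ker\delta=\operatorname{im}\delta$ on $\Lambda^2$, but $\ker\delta^T\ne\operatorname{im}\delta^T$ on $\Lambda^2$.

*Proof.*

**Step 1: $\delta$ squares to zero.** We have
$$\delta^2=\begin{pmatrix}a^2+bc&ab+bd\\ca+dc&cb+d^2\end{pmatrix}=\begin{pmatrix}0&p-p\\q-q&0\end{pmatrix}=0.$$
By commutativity, $(\delta^T)^2=(\delta^2)^T=0$ as well.

**Step 2: $\delta$ is exact, checked degree by degree.** On $k^2$ the map $\delta$ is injective: the basis vectors go to $(a,c)$ and $(b,d)$, which are independent. On $V^2$ we have $\delta(v,w)=(av+bw,\,cv+dw)$, so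

* $(a,0),(b,0),(c,0),(d,0),(u,0)$ go to $(0,q),\ (p,0),\ (q,s),\ (r,-q),\ (s,0)$;
* $(0,a),(0,b),(0,c),(0,d),(0,u)$ go to $(p,r),\ (0,-p),\ (0,-q),\ (-p,0),\ (q,0)$.

The span contains $(p,0)$, $(q,0)$, $(s,0)$ and $(r,0)=(r,-q)+(0,q)$. It also contains $(0,p)$, $(0,q)$, $(0,s)=(q,s)-(q,0)$ and $(0,r)=(p,r)-(p,0)$. So $\delta(V^2)=W^2$, of dimension $8$. The kernel of $\delta$ on $V^2$ therefore has dimension $10-8=2$. It contains $\delta(k^2)$, which has dimension $2$, so it equals $\delta(k^2)$. On $W^2$ the map $\delta$ is zero, and $W^2=\delta(V^2)$. Hence kernel and image agree in every degree.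

**Step 3: $\delta^T$ is not exact.** Since $\delta^T=\begin{pmatrix}a&c\\b&d\end{pmatrix}$, we have $\delta^T(0,u)=(cu,du)=0$. The degree-one part of $\operatorname{im}\delta^T$ is spanned by $(a,b)$ and $(c,d)$ and does not contain $(0,u)$. $\square$

The defect can be measured. Let $h=\dim_k(\ker\delta^T/\operatorname{im}\delta^T)$. On $V^2$ we have $\delta^T(v,w)=(av+cw,\,bv+dw)$, so

* $(a,0),(b,0),(c,0),(d,0),(u,0)$ go to $(0,p),\ (p,0),\ (q,0),\ (r,-p),\ (s,q)$;
* $(0,a),(0,b),(0,c),(0,d),(0,u)$ go to $(q,r),\ (0,-p),\ (s,-q),\ (-q,0),\ (0,0)$.

The span is that of $(p,0),(q,0),(r,0),(0,p),(0,r),(s,q),(s,-q)$. It has dimension $7$ if $\operatorname{char}k\ne2$, and dimension $6$ if $\operatorname{char}k=2$, where the last two vectors agree. In degree $0$ the map $\delta^T$ is injective. Adding the contributions of degrees $1$ and $2$,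
$$h=(10-7-2)+(8-7)=2\quad(\operatorname{char}k\neq2),\qquad h=(10-6-2)+(8-6)=4\quad(\operatorname{char}k=2). \tag{4}$$

## 5. Gluing two copies over $k[x]/(x^2)$

The construction uses only the following data: a finite-dimensional local $k$-algebra $\Lambda$ with residue field $k$ and a matrix $\delta\in M_n(\Lambda)$ with
$$\delta^2=0,\qquad\ker\delta=\operatorname{im}\delta\ \text{ on }\Lambda^n,\qquad\ker\delta^T\ne\operatorname{im}\delta^T\ \text{ on }\Lambda^n. \tag{5}$$
Fix such a pair. Let $G=\Lambda^n$ with $x\in T$ acting as $\delta$, a module over $\Lambda\otimes_kT=\Lambda[x]/(x^2)$, and put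
$$E=(\Lambda\otimes_kT)\ltimes G .$$

* $E$ is a finite-dimensional local $k$-algebra with residue field $k$: the elements of $\mathfrak m_\Lambda$, $x$ and $G$ generate a nilpotent ideal with quotient $k$.
* $E$ is finite free over $\Lambda$, of rank $n+2$.
* $E$ is finite free over $T$: the summand $\Lambda\otimes_kT$ is free, and $G$ is free by Lemma 5(1) and $\ker\delta=\operatorname{im}\delta$.

For the pair of Section 4 the ring is explicit:
$$E\cong\Lambda[x,y_1,y_2]/(x^2,\,y_1^2,\,y_1y_2,\,y_2^2,\ xy_1-ay_1-cy_2,\ xy_2-by_1-dy_2).$$
Indeed, with $y_1,y_2$ the standard basis of $G$, the relations hold in $E$. They let us write every element of the right-hand ring as a $\Lambda$-combination of $1,x,y_1,y_2$, and $E$ is $\Lambda$-free on these four elements. Here $\dim_kE=40$, so $E$ has rank $20$ over $T$.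

We have seen what is wrong with $E/xE$ over $\Lambda$. It remains to find a semidualizing module that involves $E/xE$. By Lemma 5(4), $N\otimes_TE$ involves $E/xE$ once $N$ is a non-free $T$-module. A second copy of the same data produces such an $N$ from a semidualizing module.

Let $\Gamma$ be a second copy of $\Lambda$, and let $E'=(\Gamma\otimes_kT)\ltimes G'$ be the corresponding copy of $E$, with $G'=\Gamma^n$. Define
$$R=E'\otimes_TE .$$

* $R$ is local with residue field $k$. The ideal $\mathfrak m_{E'}\otimes_k E+E'\otimes_k\mathfrak m_E$ of $E'\otimes_kE$ is nilpotent with quotient $k$, so $E'\otimes_kE$ is local with residue field $k$. The ring $R$ is a quotient of it, and it is nonzero because $E'$ and $E$ are nonzero free $T$-modules.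
* $R$ is finite free over $E$, because $E'$ is finite free over $T$. Hence $R$ is finite free over $\Lambda$.
* $R$ is finite free over $E'$, because $E$ is finite free over $T$. Hence $R$ is finite free over $\Gamma$.

For the pair of Section 4, $\dim_kR=20\cdot20\cdot2=800$. Finally, with $D_\Gamma=\operatorname{Hom}_k(\Gamma,k)$, put
$$A=\operatorname{Hom}_\Lambda(R,\Lambda),\qquad B=\operatorname{Hom}_E(R,E),\qquad C=D_\Gamma\otimes_\Gamma R. \tag{6}$$

## 6. The three modules and the nonvanishing of $\operatorname{Ext}^i_R(C,A)$

**Theorem 7.** Let $k$ be any field. There are a finite-dimensional local $k$-algebra $R$ with residue field $k$ and semidualizing $R$-modules $A,B,C$ such that $B$ is totally $A$-reflexive, $C$ is totally $B$-reflexive, and $\operatorname{Ext}^i_R(C,A)\ne0$ for every $i\ge1$. In particular $C$ is not totally $A$-reflexive.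

By Claim 6 the theorem follows from this more precise statement.

**Theorem 8.** Let $(\Lambda,\delta)$ satisfy (5), let $h=\dim_k(\ker\delta^T/\operatorname{im}\delta^T)\ge1$, and let $R,A,B,C$ be as in Section 5. Then $A,B,C$ are semidualizing, $B$ is totally $A$-reflexive, $C$ is totally $B$-reflexive, and
$$\operatorname{length}_R\operatorname{Ext}^i_R(C,A)=h^2\qquad\text{for all }i\ge1.$$

*Proof.*

**Step 1: the modules are semidualizing.** For $A$ and $B$ this is Lemma 4(3) with $S=\Lambda$ and $S=E$. By Proposition 3, $D_\Gamma$ is semidualizing over $\Gamma$. Since $\Gamma\to R$ is flat and $D_\Gamma$ is finitely generated,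
$$\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_\Gamma(D_\Gamma,D_\Gamma)\otimes_\Gamma R,$$
which is $0$ for $i\ge1$. For $i=0$ this isomorphism identifies $\chi^R_C$ with $\chi^\Gamma_{D_\Gamma}\otimes_\Gamma R$, which is bijective. So $C$ is semidualizing.

**Step 2: $B$ is totally $A$-reflexive.** By Lemma 4(2) with $S=\Lambda$ we must show that $B$ is totally reflexive over $\Lambda$. Since $R$ is finite free over $E$, so is $B=\operatorname{Hom}_E(R,E)$. Since $E$ is finite free over $\Lambda$, so is $B$. Finite free modules are totally reflexive.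

**Step 3: $C$ is totally $B$-reflexive.** By Lemma 4(2) with $S=E$ we must show that $C$ is totally reflexive over $E$. As an $E$-module,
$$C=D_\Gamma\otimes_\Gamma(E'\otimes_TE)=N\otimes_TE,\qquad N:=D_\Gamma\otimes_\Gamma E', \tag{7}$$
and $N$ is a finitely generated $T$-module. As $T\to E$ is flat, Lemma 5(4) applies.

**Step 4: $N$ contains exactly $h$ copies of $k$.** This is where the second copy of $\delta$ is used. As a module over $\Gamma\otimes_kT$ we have $E'=(\Gamma\otimes_kT)\oplus G'$, so as $T$-modules
$$N\cong(D_\Gamma\otimes_kT)\oplus Y,\qquad Y=D_\Gamma\otimes_\Gamma G'=D_\Gamma^n\ \text{ with } x \text{ acting as }\delta .$$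
The first summand is free. We claim that $Y$ is the $k$-dual of $\Gamma^n$ with $x$ acting as $\delta^T$. The space $D_\Gamma^n$ is the dual of $\Gamma^n$ by $f(v)=\sum_if_i(v_i)$, and
$$f(\delta^Tv)=\sum_{i,j}f_i(\delta_{ji}v_j)=\sum_j\Bigl(\sum_i\delta_{ji}f_i\Bigr)(v_j)=\sum_j(\delta f)_j(v_j)=(\delta f)(v),$$
where we used $(\gamma f_i)(w)=f_i(\gamma w)$ for $\gamma,w\in\Gamma$. So the action of $x$ on $Y$ is dual to $\delta^T$. By Lemma 5(1) and (2), the number of copies of $k$ in $Y$ is $\dim_k(\ker\delta^T/\operatorname{im}\delta^T)$, which is $h$. Hence $N\cong T^m\oplus k^h$ for some $m$, and by (7), as $E$-modules,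
$$C\cong E^m\oplus(E/xE)^h. \tag{8}$$

**Step 5: computing Ext over $\Lambda$.** This is where the first copy of $\delta$ is used. By Lemma 4(1) with $S=\Lambda$, $\operatorname{Ext}^i_R(C,A)\cong\operatorname{Ext}^i_\Lambda(C,\Lambda)$, and this isomorphism is $k$-linear. As a $\Lambda$-module $E$ is free, and since $E=(\Lambda\otimes_kT)\oplus G$ over $\Lambda\otimes_kT$, we have $E/xE\cong\Lambda\oplus\Lambda^n/\delta\Lambda^n$. So (8) and (3) give, for $i\ge1$,
$$\operatorname{Ext}^i_R(C,A)\cong\operatorname{Ext}^i_\Lambda(\Lambda^n/\delta\Lambda^n,\Lambda)^h\cong\bigl(\ker\delta^T/\operatorname{im}\delta^T\bigr)^h .$$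
Here (3) applies because (2) is a resolution, by $\ker\delta=\operatorname{im}\delta$. The right-hand side has $k$-dimension $h\cdot h$. Since $R$ is a local $k$-algebra with residue field $k$, length over $R$ is dimension over $k$, and the formula follows. As $h\ge1$, all these Ext modules are nonzero. $\blacksquare$

So $C$ need not be totally $A$-reflexive. By (4), for the $800$-dimensional ring built from Section 4, each $\operatorname{Ext}^i_R(C,A)$ with $i\ge1$ has length $4$ if $\operatorname{char}k\ne2$ and length $16$ if $\operatorname{char}k=2$.

## 7. The same example without the gluing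

It helps to see which ingredient does what. If the module $G'$ is dropped, so that $E'=\Gamma\otimes_kT$, then $N=D_\Gamma\otimes_kT$ is free over $T$, so $C$ is free over $E$ and hence over $\Lambda$; by Lemma 4(2), $C$ is totally $A$-reflexive. If instead $G$ is dropped, so that $E=\Lambda\otimes_kT$, then $E/xE=\Lambda$ and (8) shows again that $C$ is free over $\Lambda$. So the failure needs the defect of $\delta^T$ twice: once through $E'$, to make $N$ non-free over $T$, and once through $E$, to make $E/xE$ bad over $\Lambda$. These two roles account for the two factors in $h^2$.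

## 8. Counterexamples in every dimension

**Theorem 9.** For any field $k$ and any $e\ge0$ there is a complete Cohen–Macaulay local ring of dimension $e$ with residue field $k$ and a counterexample over it with $\operatorname{Ext}^i(C,A)\neq0$ for all $i\ge1$.

*Proof.* Let $R,A,B,C$ be as in Theorem 7 and put $R_e=R[[t_1,\dots,t_e]]$. Since $R$ is a finite-dimensional local algebra, $R_e$ is a complete noetherian local ring with residue field $k$. The elements $t_1,\dots,t_e$ form a regular sequence with quotient $R$, which has dimension $0$. So $R_e$ is Cohen–Macaulay of dimension $e$.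

The map $R\to R_e$ is flat and local, hence faithfully flat. For finitely generated modules, $\operatorname{Ext}^i_{R_e}(X\otimes_RR_e,Z\otimes_RR_e)\cong\operatorname{Ext}^i_R(X,Z)\otimes_RR_e$, and homothety and biduality maps over $R_e$ are the base changes of those over $R$. So the modules $A\otimes_RR_e$, $B\otimes_RR_e$, $C\otimes_RR_e$ are semidualizing, and the two total reflexivity relations are preserved. By faithful flatness the nonzero modules $\operatorname{Ext}^i_R(C,A)$, $i\ge1$, stay nonzero. $\square$

## 9. What the adjunction $C\cong\operatorname{Hom}_R(P\otimes_RQ,A)$ does give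

We return to the point where the formal argument of Section 2 stopped. Derived functors turn it into an exact criterion, over any local noetherian ring.

**Theorem 10.** Let $R$ be any local noetherian ring and $A,B,C$ semidualizing, with $B$ totally $A$-reflexive and $C$ totally $B$-reflexive. Put $P=\operatorname{Hom}_R(B,A)$ and $Q=\operatorname{Hom}_R(C,B)$. Then $\mathbf R\mathrm{Hom}_R(P\otimes^{\mathbf L}_RQ,A)\cong C$, and the following are equivalent:

* (i) $C$ is totally $A$-reflexive;
* (ii) $\operatorname{Tor}^R_i(P,Q)=0$ for all $i\ge1$, and $P\otimes_RQ$ is totally $A$-reflexive.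

In this case $\operatorname{Hom}_R(C,A)\cong P\otimes_RQ$.

*Proof.* Write $(-)^\dagger=\mathbf R\mathrm{Hom}_R(-,A)$ and $X=P\otimes^{\mathbf L}_RQ$.

**Step 1: two facts about duals.** They will be used in both directions.

*The $A$-dual of a totally $A$-reflexive module is totally $A$-reflexive.* Let $M$ be totally $A$-reflexive and $M'=\operatorname{Hom}_R(M,A)$. Then $\operatorname{Ext}^i_R(M',A)=0$ for $i\geq1$, and $\operatorname{Hom}_R(M',A)\cong M$ has $\operatorname{Ext}^i_R(M,A)=0$ for $i\ge1$. The composite of $\beta^A_{M'}\colon M'\to M'''$ with the $A$-dual of $\beta^A_M$, a map $M'''\to M'$, sends $\phi$ to $(m\mapsto\phi(m))=\phi$. The second map is bijective because $\beta^A_M$ is; hence $\beta^A_{M'}$ is bijective.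

*If $M$ is totally $A$-reflexive, the derived biduality morphism $M\to M^{\dagger\dagger}$ is an isomorphism.* Let $A\to I$ be an injective resolution. Since $\operatorname{Ext}^i_R(M,A)=0$ for $i\ge1$, the map $M'\to\operatorname{Hom}_R(M,I)$ is a quasi-isomorphism, and so is the induced map $\operatorname{Hom}_R(\operatorname{Hom}_R(M,I),I)\to\operatorname{Hom}_R(M',I)$. Composing the morphism $M\to\operatorname{Hom}_R(\operatorname{Hom}_R(M,I),I)$ with it gives $m\mapsto(\phi\mapsto\phi(m))$, that is, the composite
$$M\xrightarrow{\ \beta^A_M\ }\operatorname{Hom}_R(M',A)\to\operatorname{Hom}_R(M',I).$$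
The first map is bijective, and the second is a quasi-isomorphism because $\operatorname{Ext}^i_R(M',A)=0$ for $i\ge1$.

**Step 2: $X^\dagger\cong C$.** By total reflexivity of $B$ with respect to $A$, the groups $\operatorname{Ext}^i_R(P,A)$ vanish for $i\ge1$ and $\operatorname{Hom}_R(P,A)\cong B$, so $P^\dagger\cong B$. In the same way $\mathbf R\mathrm{Hom}_R(Q,B)\cong\operatorname{Hom}_R(Q,B)\cong C$. By adjunction,
$$X^\dagger\cong\mathbf R\mathrm{Hom}_R(Q,P^\dagger)\cong\mathbf R\mathrm{Hom}_R(Q,B)\cong C.$$

**Step 3: (ii) implies (i).** The vanishing of Tor says $X\cong P\otimes_RQ$. This module is totally $A$-reflexive, so $X^\dagger\cong\operatorname{Hom}_R(P\otimes_RQ,A)$, and by Step 2 this is $C$. By Step 1, $C$ is totally $A$-reflexive, and biduality for $P\otimes_RQ$ gives $\operatorname{Hom}_R(C,A)\cong P\otimes_RQ$.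

**Step 4: assuming (i), the cone of biduality on $X$ has zero dual.** Let $\eta\colon X\to X^{\dagger\dagger}$ be the biduality morphism. Here $X^{\dagger\dagger}\cong C^\dagger$, and by (i) this is isomorphic to the module $U:=\operatorname{Hom}_R(C,A)$ in degree $0$. The composite
$$X^\dagger\longrightarrow X^{\dagger\dagger\dagger}\xrightarrow{\ \eta^\dagger\ }X^\dagger,$$
with first map the biduality of $X^\dagger$, is the identity, as in Step 1. The first map is an isomorphism by Step 1, because $X^\dagger\cong C$ is totally $A$-reflexive. So $\eta^\dagger$ is an isomorphism, and $K=\operatorname{cone}(\eta)$ satisfies $K^\dagger=0$.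

**Step 5: a complex like $K$ with zero dual is zero.** The homology of $X$ is finitely generated in each degree and zero in negative degrees; $U$ sits in degree $0$. So the homology of $K$ is finitely generated in each degree and zero in sufficiently negative degrees. Suppose $K\neq0$ and let $m$ be its lowest nonzero homological degree. We may compute with a complex $F\simeq K$ of finite free modules that is zero below degree $m$. By right exactness, $H_m(k\otimes^{\mathbf L}_RK)=k\otimes_RH_m(K)$, which is nonzero by Nakayama. Moreover $A\ne0$, since $\operatorname{Hom}_R(A,A)\cong R\ne0$; so $A$ has finite depth $g$, $\operatorname{Ext}^g_R(k,A)\ne0$, and $\mathbf R\mathrm{Hom}_R(k,A)\neq0$. Over the field $k$, the complex of homomorphisms between two complexes with nonzero homology has nonzero homology. Hence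
$$0\neq\mathbf R\mathrm{Hom}_k\bigl(k\otimes^{\mathbf L}_RK,\mathbf R\mathrm{Hom}_R(k,A)\bigr)\cong\mathbf R\mathrm{Hom}_R(k\otimes^{\mathbf L}_RK,A)\cong\mathbf R\mathrm{Hom}_R(k,K^\dagger)=0.$$
The first isomorphism is adjunction along $R\to k$. The second is the isomorphism $\operatorname{Hom}_R(k\otimes_RF,I)\cong\operatorname{Hom}_R(k,\operatorname{Hom}_R(F,I))$, where $\operatorname{Hom}_R(F,I)$ is a complex of injectives that is zero in cohomological degrees below $m$, so it computes $\mathbf R\mathrm{Hom}_R(k,K^\dagger)$. This is a contradiction, so $K=0$.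

**Step 6: (i) implies (ii).** By Step 5, $\eta$ is an isomorphism, so $X\cong U$ is a module in degree $0$. Reading off homology, $\operatorname{Tor}^R_i(P,Q)=0$ for $i\ge1$ and $P\otimes_RQ\cong U=\operatorname{Hom}_R(C,A)$. This is the $A$-dual of the totally $A$-reflexive module $C$, so it is totally $A$-reflexive by Step 1. $\blacksquare$
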